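\title{Diagonals of positive compact operators with finite-dimensional kernel}

\begin{abstract}
Approximate $p$-majorization is a necessary condition, due to Loreaux and Weiss, for a sequence to be the diagonal of a positive compact operator $A$ in some orthonormal basis; the number $p$ compares the dimension of $\ker A$ with the number of zeros in the sequence. We show that this condition is not sufficient. An explicit counterexample has eigenvalues $2^{-n}$ and a one-dimensional kernel, and counterexamples exist for every positive compact operator with finite-dimensional nonzero kernel and every $p$ with $1\le p\le\dim\ker A$. We also characterize the diagonals of all positive compact operators with finite-dimensional kernel: besides majorization, a weighted sum of the errors in the $p$-shifted majorization inequalities must converge. When the eigenvalues decay geometrically, the relative errors must be summable and not merely tend to zero. The main tool is a description of the eigenvalues of the compression of $A$ to the orthogonal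 complement of a vector that is not orthogonal to $\ker A$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Diagonals and majorization}

Let $\mathcal H$ be a separable infinite-dimensional complex Hilbert space and $\mathcal K_+$ the set of positive compact operators on $\mathcal H$. Fix an orthonormal basis $(e_n)$, let $\mathcal D$ be the algebra of operators that are diagonal in it, and let $E\colon B(\mathcal H)\to\mathcal D$ be the conditional expectation that keeps the main diagonal of a matrix and replaces the other entries by $0$. Let $\mathcal U(A)=\{UAU^*: U \text{ unitary}\}$. An operator $B=\operatorname{diag}(b_n)$ lies in $E(\mathcal U(A))$ exactly when $b_n=\langle Af_n,f_n\rangle$ for some orthonormal basis $(f_n)$ of $\mathcal H$. We then call $(b_n)$ a \emph{diagonal} of $A$. Every rearrangement of a diagonal is a diagonal.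

Let $c_0^+$ be the set of nonnegative null sequences. For $d\in c_0^+$, let $d^*$ be its nonincreasing rearrangement; if $d$ has infinitely many positive terms, $d^*$ lists these and no zeros. For $A\in\mathcal K_+$, let $s(A)$ be the sequence of eigenvalues of $A$ in nonincreasing order, repeated according to multiplicity; if $A$ has infinite rank, $s(A)$ lists the positive eigenvalues only. For $d,\lambda\in c_0^+$ we say that $d$ is \emph{majorized} by $\lambda$, and write $d\prec\lambda$, if
\[
\sum_{k=1}^n d_k^*\le\sum_{k=1}^n\lambda_k^*\quad\text{for all } n,\qquad\text{and}\qquad \sum_{k=1}^\infty d_k=\sum_{k=1}^\infty\lambda_k\in[0,\infty].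
\]
For matrices, the Schur--Horn theorem says that majorization by the eigenvalue list characterizes the diagonals. For operators without kernel the same is true.

\begin{theorem}[Kaftal--Weiss \cite{KW}]\label{thm:KW}
If $A\in\mathcal K_+$ and $\ker A=0$, then
\[
E(\mathcal U(A))=\{B\in\mathcal D\cap\mathcal K_+ : s(B)\prec s(A),\ \ker B=0\}.
\]
\end{theorem}

The sequence $s(A)$ does not see the kernel of an infinite-rank operator, but the diagonals do.

\begin{example}\label{ex:kernel}
Let $v_0,v_1,v_2,\dots$ be an orthonormal basis with $Av_0=0$ and $Av_i=\lambda_iv_i$, where $\lambda_1\ge\lambda_2\ge\dots>0$ tend to $0$.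

(a) The sequence $\lambda$ is majorized by $s(A)=\lambda$, but it is not a diagonal of $A$. If $\langle Af_k,f_k\rangle=\lambda_k$ for orthonormal $f_k$, then $\langle Af_1,f_1\rangle=\|A\|$ forces $Af_1=\lambda_1f_1$; restricting $A$ to $f_1^\perp$ and repeating gives $Af_k=\lambda_kf_k$ for all $k$. So every $f_k$ is orthogonal to $v_0$, and $(f_k)$ is not a basis.

(b) For $0<w<1$ put $f=\sqrt w\,v_0+\sqrt{1-w}\,v_1$ and $g=\sqrt{1-w}\,v_0-\sqrt w\,v_1$. The basis $f,g,v_2,v_3,\dots$ gives the diagonal $\bigl((1-w)\lambda_1,\,w\lambda_1,\,\lambda_2,\,\lambda_3,\dots\bigr)$, which has no zero. For $n\ge1$ its first $n+1$ terms add up to the first $n$ terms of $\lambda$.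
\end{example}

The shift of the index in (b) is no accident. Let $\dim\ker A=p<\infty$ and let $d_k=\langle Af_k,f_k\rangle$ be a positive nonincreasing diagonal. If the span of $f_1,\dots,f_{n+p}$ contains $\ker A$, it has an orthonormal basis made of $p$ kernel vectors and $n$ further vectors, so that $\sum_{k\le n+p}d_k\le\sum_{k\le n}\lambda_k$ by Ky Fan's inequality (Section~\ref{sec:prelim}). In general the span contains $\ker A$ only approximately, and one expects the shifted inequality to hold up to an error that is small on the scale of the next eigenvalue.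

\begin{definition}\label{def:approx}
Let $d,\lambda\in c_0^+$ and $p\in\mathbb Z_{\ge0}$. We write $d\precsim_p\lambda$ (\emph{approximate $p$-majorization}) if $d\prec\lambda$ and, for every $\epsilon>0$ and all sufficiently large $n$,
\[
\sum_{k=1}^{n+p}d_k^*\le\sum_{k=1}^n\lambda_k^*+\epsilon\lambda_{n+1}^* .
\]
We write $d\precsim_\infty\lambda$ if $d\precsim_p\lambda$ for all $p\in\mathbb N$.
\end{definition}

A theorem of Loreaux and Weiss confirms the expectation: if $A,B\in\mathcal K_+$ and $B\in E(\mathcal U(A))$, then $s(B)\precsim_p s(A)$, where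
\begin{equation}\label{eq:p}
p=\min\{n\in\mathbb Z_{\ge0}\cup\{\infty\}:\ \dim\ker A\le\dim\ker B+n\}.
\end{equation}
This paper concerns the converse, a question posed in \cite{LW}.

\medskip
\noindent\textbf{Question.} \emph{Let $A\in\mathcal K_+$ and $B\in\mathcal D\cap\mathcal K_+$ satisfy $\dim\ker B\le\dim\ker A$ and $s(B)\precsim_p s(A)$, with $p$ as in \eqref{eq:p}. Does it follow that $B\in E(\mathcal U(A))$?}
\medskip

One would guess that it does. For finite-dimensional kernel, majorization together with the shifted inequalities \emph{without} error for large $n$ is sufficient (this is a special case of Theorem~\ref{thm:char} below), and each single inequality with error $\epsilon\lambda_{n+1}$ is a small relative perturbation of the one without. What the guess overlooks is that the errors for different $n$ accumulate.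

\subsection{Results}

\begin{theorem}\label{thm:counter}
Let $A\in\mathcal K_+$ have the simple eigenvalues $0$ and $\lambda_n=2^{-n}$, $n\ge1$. Let $B=\operatorname{diag}(d_k)$ with
\[
d_1=\tfrac38,\qquad d_2=\tfrac14,\qquad d_{n+2}=2^{-n-1}c_n,\quad c_n=1-\tfrac1{n+1}+\tfrac1{2(n+2)}\quad(n\ge1).
\]
Then $\dim\ker A=1$, $\ker B=0$, $p=1$ and $s(B)\precsim_1s(A)$, but $B\notin E(\mathcal U(A))$.
\end{theorem}

So the answer to the Question is negative. The failure does not depend on the choice of eigenvalues.

\begin{theorem}\label{thm:every}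
Let $A\in\mathcal K_+$ with $1\le\dim\ker A<\infty$, and let $1\le p\le\dim\ker A$. There is $B\in\mathcal D\cap\mathcal K_+$ with $\dim\ker B=\dim\ker A-p$ and $s(B)\precsim_ps(A)$, but $B\notin E(\mathcal U(A))$.
\end{theorem}

An operator with finite-dimensional kernel has infinite rank, since $\mathcal H$ is infinite-dimensional. To state the correct condition for such operators, let $\lambda$ and $d$ be positive nonincreasing null sequences with $d\prec\lambda$, and let $p\in\mathbb Z_{\ge0}$. For $n\ge0$ define the \emph{excess} and its nonincreasing envelope,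
\[
\xi^{(p)}_n=\sum_{k\le n+p}d_k-\sum_{k\le n}\lambda_k,\qquad \bar\xi^{(p)}_n=\sup_{m\ge n}\,(\xi^{(p)}_m)_+ ,
\]
where $x_+=\max(x,0)$. Majorization gives $\xi^{(p)}_n\le\sum_{k=n+1}^{n+p}\lambda_k\to0$, so $\bar\xi^{(p)}_n$ is finite and decreases to $0$. In these terms, $d\precsim_p\lambda$ means $(\xi_n^{(p)})_+/\lambda_{n+1}\to0$. Our condition is
\[
(\Sigma_p)\qquad\qquad \sum_{n\ge1}\frac{\bar\xi^{(p)}_{n-1}-\bar\xi^{(p)}_n}{\lambda_n}<\infty .
\]
It holds if $\xi^{(p)}_n\le0$ for all large $n$, because then only finitely many terms are nonzero. In particular $(\Sigma_0)$ always holds.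

\begin{theorem}\label{thm:char}
Let $A\in\mathcal K_+$ with $\dim\ker A<\infty$, and let $B\in\mathcal D\cap\mathcal K_+$. Then $B\in E(\mathcal U(A))$ if and only if $\dim\ker B\le\dim\ker A$, $s(B)\prec s(A)$, and $(\Sigma_p)$ holds for $\lambda=s(A)$, $d=s(B)$ and $p=\dim\ker A-\dim\ker B$.
\end{theorem}

\begin{corollary}\label{cor:geom}
In Theorem~\ref{thm:char}, suppose that $\lambda_{n+1}\le\theta\lambda_n$ for some $\theta<1$ and all $n$. Then $(\Sigma_p)$ is equivalent to $\sum_n(\xi^{(p)}_n)_+/\lambda_{n+1}<\infty$. That is, the relative errors $(\xi^{(p)}_n)_+/\lambda_{n+1}$ must be summable and not merely tend to $0$.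
\end{corollary}

If $1\le p<\infty$ in \eqref{eq:p}, then $\dim\ker B<\dim\ker A\le\dim\ker B+p$, so both kernels are finite-dimensional. Hence Theorem~\ref{thm:char} covers every instance of the Question with $1\le p<\infty$. If $\dim\ker A=\infty$, then $p\in\{0,\infty\}$, and we prove nothing about that case.

\subsection{Method}

Some vector $f$ of the basis is not orthogonal to $\ker A$. Removing it replaces $A$ by its compression to $f^\perp$, whose eigenvalues $\mu_i$ interlace the $\lambda_i$. A determinant identity shows that $\prod\mu_i/\lambda_i$ is at least the squared norm of the kernel component of $f$, so the relative losses $1-\mu_i/\lambda_i$ are summable (Section~\ref{sec:compress}). These losses are the only source of excess, which gives Theorem~\ref{thm:counter} (Section~\ref{sec:counter}), the necessity of $(\Sigma_p)$ (Section~\ref{sec:nec}) and Theorem~\ref{thm:every} (Section~\ref{sec:every}). These parts use only textbook facts. Conversely, every interlacing sequence with summable relative losses occurs (Section~\ref{sec:converse}),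 and this reduces sufficiency to Theorem~\ref{thm:KW} by induction on $p$ (Section~\ref{sec:suff}).

\section{Preliminaries}\label{sec:prelim}

The \emph{compression} of $A\in\mathcal K_+$ to a closed subspace $M$ with projection $P_M$ is $C=P_MA|_M$. It is positive and compact, and $\langle Cg,g\rangle=\langle Ag,g\rangle$ for $g\in M$. Since $\langle Ag,g\rangle=\|A^{1/2}g\|^2$ vanishes only for $g\in\ker A$, we have
\begin{equation}\label{eq:kernel}
\ker C=\ker A\cap M .
\end{equation}
We use the following standard facts, where $s_i(A)$ is the $i$th term of $s(A)$.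

\begin{itemize}
\item[(F1)] \emph{Min--max principle.} $s_i(A)=\max_{\dim L=i}\min\{\langle Ax,x\rangle: x\in L,\ \|x\|=1\}$. Consequently $|s_i(A)-s_i(A')|\le\|A-A'\|$, and the compression $C$ to a hyperplane $f^\perp$ satisfies $s_{i+1}(A)\le s_i(C)\le s_i(A)$: subspaces of $f^\perp$ are subspaces of $\mathcal H$, and $\dim(L\cap f^\perp)\ge i$ if $\dim L=i+1$. The same interlacing holds for Hermitian matrices.
\item[(F2)] \emph{Ky Fan's inequality and the trace.} $\sum_{k\le n}\langle Ag_k,g_k\rangle\le\sum_{i\le n}s_i(A)$ for orthonormal $g_1,\dots,g_n$, and $\sum_k\langle Af_k,f_k\rangle=\sum_is_i(A)\in[0,\infty]$ for every orthonormal basis $(f_k)$. Hence $B\in E(\mathcal U(A))$ implies $s(B)\prec s(A)$.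
\item[(F3)] \emph{Schur--Horn theorem.} A Hermitian $N\times N$ matrix with eigenvalues $\lambda_1\ge\dots\ge\lambda_N$ has diagonal $d_1\ge\dots\ge d_N$ in some orthonormal basis if and only if $\sum_{k\le n}d_k\le\sum_{k\le n}\lambda_k$ for $n\le N$, with equality for $n=N$.
\item[(F4)] \emph{Infinite products.} If $0<x_i\le1$, then $\prod x_i>0$ if and only if $\sum(1-x_i)<\infty$.
\end{itemize}

Zeros on the diagonal use up kernel dimensions and do nothing else.

\begin{lemma}\label{lem:zeros}
Let $A\in\mathcal K_+$ with $\dim\ker A<\infty$, let $B\in\mathcal D\cap\mathcal K_+$ and $q=\dim\ker B$. Then $B\in E(\mathcal U(A))$ if and only if $q\le\dim\ker A$ and the positive sequence $s(B)$ is a diagonal of the positive compact operator $A'$, unique up to unitary equivalence, with $s(A')=s(A)$ and $\dim\ker A'=\dim\ker A-q$.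
\end{lemma}

\begin{proof}
The number $q$ counts the zero diagonal entries of $B$. Suppose these entries come from an orthonormal basis $(f_k)$ for $A$. The $q$ vectors with $\langle Af_k,f_k\rangle=0$ lie in $\ker A$, so $q\le\dim\ker A$, and their span $L$ reduces $A$. The other vectors form an orthonormal basis of $L^\perp$ in which $A'=A|_{L^\perp}$ has the positive entries of $B$ as diagonal. Conversely, $A$ is unitarily equivalent to $A'\oplus0_{\mathbb C^q}$, and adding a basis of $\mathbb C^q$ adds $q$ zeros to the diagonal.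
\end{proof}

The number $\dim\ker A-q$ is the $p$ of \eqref{eq:p}. So it suffices to study positive diagonals of an operator whose kernel has dimension $p$.

\section{Removing one basis vector}\label{sec:compress}

Consider the plane spanned by $v_0,v_1$ in Example~\ref{ex:kernel}(b). There $A$ has eigenvalues $\lambda_1$ and $0$, and its compression to the line orthogonal to $f$ has the eigenvalue $\mu_1=\langle Ag,g\rangle=w\lambda_1$. Thus the loss $\lambda_1-\mu_1$ is the diagonal entry $\langle Af,f\rangle$, and the ratio $\mu_1/\lambda_1$ is the weight $w$ of $f$ in the kernel. Both statements hold in every dimension.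

\begin{lemma}\label{lem:matrix}
Let $M$ be an operator on a space with orthonormal basis $v_0,\dots,v_N$ such that $Mv_i=\lambda_iv_i$, where $\lambda_0=0$ and $\lambda_1\ge\dots\ge\lambda_N>0$. Let $f$ be a unit vector and $\mu_1\ge\dots\ge\mu_N$ the eigenvalues of the compression $C$ of $M$ to $f^\perp$. Then
\begin{equation}\label{eq:cramer}
\sum_{i=0}^N\frac{|\langle f,v_i\rangle|^2}{z-\lambda_i}=\frac1z\prod_{i=1}^N\frac{z-\mu_i}{z-\lambda_i}\qquad(z\ne\lambda_0,\dots,\lambda_N),
\end{equation}
and $\prod_{i=1}^N\mu_i/\lambda_i=|\langle f,v_0\rangle|^2$, and $\sum_{i=1}^N(\lambda_i-\mu_i)=\langle Mf,f\rangle$.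
\end{lemma}

\begin{proof}
The left side of \eqref{eq:cramer} is $\langle(z-M)^{-1}f,f\rangle$. In an orthonormal basis that starts with $f$, this is the $(1,1)$ entry of $(z-M)^{-1}$, and deleting the first row and column of $z-M$ leaves $z-C$. By Cramer's rule the entry is $\det(z-C)/\det(z-M)$, which is the right side. Multiplying \eqref{eq:cramer} by $z$ and letting $z\to0$ gives the product formula. In the same basis, $\operatorname{tr}M-\operatorname{tr}C=\langle Mf,f\rangle$.
\end{proof}

The product does not depend on $N$ or on the size of the eigenvalues. This is why it survives the passage to infinite rank.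

\begin{proposition}\label{prop:a}
Let $A\in\mathcal K_+$ have infinite rank, $\lambda=s(A)$, and let $f$ be a unit vector with $w_0=\|P_{\ker A}f\|^2>0$. Let $C$ be the compression of $A$ to $f^\perp$. Then $\ker C=\ker A\cap f^\perp$, and the positive eigenvalues $\mu_1\ge\mu_2\ge\dots$ of $C$ form an infinite sequence with
\[
\lambda_{i+1}\le\mu_i\le\lambda_i,\qquad \sum_i(\lambda_i-\mu_i)=\langle Af,f\rangle,\qquad \prod_i\frac{\mu_i}{\lambda_i}\ge w_0 .
\]
In particular $\sum_i(\lambda_i-\mu_i)/\lambda_i<\infty$.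
\end{proposition}

\begin{proof}
The kernel statement is \eqref{eq:kernel}, and interlacing is (F1); it shows that all $\mu_i=s_i(C)$ are positive. The last assertion follows from the product bound by (F4).

Let $v_1,v_2,\dots$ be an orthonormal basis of $(\ker A)^\perp$ with $Av_i=\lambda_iv_i$, and let $v_0=P_{\ker A}f/\sqrt{w_0}$. Then $f$ lies in the closed span of $v_0,v_1,\dots$. Let $Q_N$ be the projection onto $H_N=\operatorname{span}\{v_0,\dots,v_N\}$ and $f_N=Q_Nf/\|Q_Nf\|$, so that $f_N\to f$. Let $C_N$ be the compression of $A|_{H_N}$ to $H_N\ominus\mathbb Cf_N$, with eigenvalues $\mu^N_1\ge\dots\ge\mu^N_N$. By (F1) and Lemma~\ref{lem:matrix},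
\[
\lambda_1\ge\mu_1^N\ge\lambda_2\ge\dots\ge\lambda_N\ge\mu_N^N\ge0,\qquad
\prod_{i\le N}\frac{\mu_i^N}{\lambda_i}=\frac{w_0}{\|Q_Nf\|^2}\ge w_0,
\]
and $\sum_{i\le N}(\lambda_i-\mu_i^N)=\langle Af_N,f_N\rangle$.

Let $P_g$ be the projection onto $\mathbb Cg$. Since $\|A-Q_NAQ_N\|=\lambda_{N+1}\to0$ and $\|P_{f_N}-P_f\|\to0$, the operators $(I-P_{f_N})Q_NAQ_N(I-P_{f_N})=C_N\oplus0$ converge in norm to $(I-P_f)A(I-P_f)=C\oplus0$. By (F1), $\mu_i^N\to\mu_i$ for each $i$. All ratios $\mu_i^N/\lambda_i$ are at most $1$, so $\prod_{i\le M}\mu_i^N/\lambda_i\ge w_0$ for $M\le N$. Letting $N\to\infty$ and then $M\to\infty$ gives $\prod_i\mu_i/\lambda_i\ge w_0$. In the sum $\sum_{i\le N}(\lambda_i-\mu_i^N)$, the terms with $i<N$ lie between $0$ and the summable bound $\lambda_i-\lambda_{i+1}$, and the last term lies between $0$ and $\lambda_N\to0$. Dominated convergence gives $\sum_i(\lambda_i-\mu_i)=\lim\langle Af_N,f_N\rangle=\langle Af,f\rangle$.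
\end{proof}

The hypothesis $w_0>0$ is essential: for $f=v_1$ we get $\mu_i=\lambda_{i+1}$ and $\prod_{i\le N}\mu_i/\lambda_i=\lambda_{N+1}/\lambda_1\to0$.

\section{The counterexample}\label{sec:counter}

For $p=1$ and $\lambda_n=2^{-n}$ the whole obstruction is visible in a few lines. The sequence $d$ is built backwards: we prescribe the excess $\xi_n^{(1)}=\varepsilon_n\lambda_{n+1}$ with $\varepsilon_n\to0$ not summable, and take differences.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Put $\varepsilon_0=\frac34$ and $\varepsilon_n=\frac1{n+1}$ for $n\ge1$; the value of $\varepsilon_0$ only serves to make $d_1>d_2$. Then $d_1=\varepsilon_0\lambda_1$ and $d_{n+2}=(1-\varepsilon_n)\lambda_{n+1}+\varepsilon_{n+1}\lambda_{n+2}$ for $n\ge0$: for $n=0$ the right side is $\frac18+\frac18$, and for $n\ge1$ it is $2^{-n-1}(1-\varepsilon_n+\frac12\varepsilon_{n+1})=2^{-n-1}c_n$. Induction on $n$ gives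
\begin{equation}\label{eq:tele}
\sum_{k\le n+1}d_k=\sum_{k\le n}\lambda_k+\varepsilon_n\lambda_{n+1}\qquad(n\ge0).
\end{equation}

\emph{The sequence $d$ is positive and decreasing.} We have $d_1=\frac38>d_2=\frac14>d_3=\frac16$. For $n\ge1$, $\frac12\le1-\varepsilon_n\le c_n\le1-\frac12\varepsilon_n<1$, so $d_{n+3}/d_{n+2}=\frac12c_{n+1}/c_n<1$. Thus $s(B)=d$, $\ker B=0$, and $p=1$.

\emph{Approximate $1$-majorization holds.} By \eqref{eq:tele} and $\varepsilon_n\le1$, the partial sums of $d$ are at most those of $\lambda$, and the totals agree because $\varepsilon_n\lambda_{n+1}\to0$. So $d\prec\lambda$, and $d\precsim_1\lambda$ since $\varepsilon_n\to0$.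

\emph{The sequence $d$ is not a diagonal.} Suppose $d_k=\langle Af_k,f_k\rangle$ for an orthonormal basis $(f_k)$. Some $f_m$ is not orthogonal to $\ker A$. Let $(\mu_i)$ be the positive eigenvalues of the compression $C$ to $f_m^\perp$ and $\delta_i=\lambda_i-\mu_i\ge0$. By Proposition~\ref{prop:a}, $\sum\delta_i=d_m$ and $\sum\delta_i/\lambda_i<\infty$. For $n\ge m$, apply Ky Fan's inequality for $C$ to the $n$ vectors $f_k$ with $k\le n+1$, $k\ne m$:
\[
\sum_{k\le n+1}d_k-d_m\le\sum_{i\le n}\mu_i=\sum_{i\le n}\lambda_i-d_m+\sum_{i>n}\delta_i .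
\]
By \eqref{eq:tele} this says $\varepsilon_n\lambda_{n+1}\le\sum_{i>n}\delta_i$, that is, $\varepsilon_n\le\sum_{i>n}2^{n+1-i}\,\delta_i/\lambda_i$. Summing over $n\ge m$,
\[
\sum_{n\ge m}\varepsilon_n\le\sum_i\frac{\delta_i}{\lambda_i}\sum_{n<i}2^{n+1-i}\le2\sum_i\frac{\delta_i}{\lambda_i}<\infty,
\]
which is false for $\varepsilon_n=\frac1{n+1}$.
\end{proof}

\section{The condition $(\Sigma_p)$ is necessary}\label{sec:nec}

Two things change in general. The kernel has dimension $p$, so $p$ vectors must be removed. And $\sum_n(\xi_n^{(p)})_+/\lambda_{n+1}$ is no longer the natural quantity: if $\lambda_{a+1}=\dots=\lambda_b$, one loss $\delta_b$ enters the bound $\sum_{i>n}\delta_i$ for all $b-a$ indices $a\le n<b$, but is counted once in $\sum\delta_i/\lambda_i$. What the argument really gives is a bound $\xi_n^{(p)}\le T_n$, where $T_n$ is the tail of the series of losses. For a nonincreasing null sequence $T=(T_n)_{n\ge0}$ define its \emph{cost}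
\[
\Phi_\lambda(T)=\sum_{i\ge1}\frac{T_{i-1}-T_i}{\lambda_i}\in[0,\infty].
\]
Condition $(\Sigma_p)$ says $\Phi_\lambda(\bar\xi^{(p)})<\infty$. The sequence $T$ depends on the basis, whereas $\bar\xi^{(p)}$, the smallest nonnegative nonincreasing sequence above $\xi^{(p)}$, depends only on $d$ and $\lambda$. To pass from $T$ to $\bar\xi^{(p)}$ we need the cost to be monotone.

\begin{lemma}\label{lem:cost}
Let $\lambda$ be positive and nonincreasing, and let $T,T'$ be nonincreasing null sequences.
\begin{itemize}
\item[(i)] $\displaystyle\Phi_\lambda(T)=\frac{T_0}{\lambda_1}+\sum_{n\ge1}T_n\Bigl(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Bigr)$.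
\item[(ii)] If $T'_n\le T_n$ for all large $n$ and $\Phi_\lambda(T)<\infty$, then $\Phi_\lambda(T')<\infty$.
\item[(iii)] If $\Phi_\lambda(T)<\infty$, then $T_n/\lambda_{n+1}\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Insert $\frac1{\lambda_i}=\frac1{\lambda_1}+\sum_{1\le n<i}\bigl(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\bigr)$ in the definition, interchange the sums of nonnegative terms, and use $\sum_{i>n}(T_{i-1}-T_i)=T_n$. (ii) The coefficients in (i) are nonnegative. (iii) Since $\lambda_i\le\lambda_{n+1}$ for $i>n$, we have $T_n/\lambda_{n+1}\le\sum_{i>n}(T_{i-1}-T_i)/\lambda_i$, the tail of a convergent series.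
\end{proof}

By (iii), $d\prec\lambda$ and $(\Sigma_p)$ imply $d\precsim_p\lambda$. By (i),
\begin{equation}\label{eq:sigma2}
(\Sigma_p)\iff\sum_{n\ge1}\bar\xi^{(p)}_n\Bigl(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Bigr)<\infty .
\end{equation}

\begin{proof}[Proof of Corollary~\ref{cor:geom}]
Write $\xi_n,\bar\xi_n$ for $\xi_n^{(p)},\bar\xi_n^{(p)}$ and use \eqref{eq:sigma2}. In one direction, $\bar\xi_n\bigl(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\bigr)\ge(1-\theta)(\xi_n)_+/\lambda_{n+1}$. In the other, $\bar\xi_n\le\sum_{m\ge n}(\xi_m)_+$ and $\lambda_{m+1}\le\theta^{m-n}\lambda_{n+1}$ for $m\ge n$, so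
\[
\sum_n\frac{\bar\xi_n}{\lambda_{n+1}}\le\sum_m\frac{(\xi_m)_+}{\lambda_{m+1}}\sum_{n\le m}\frac{\lambda_{m+1}}{\lambda_{n+1}}\le\frac1{1-\theta}\sum_m\frac{(\xi_m)_+}{\lambda_{m+1}},
\]
and the left side dominates the series in \eqref{eq:sigma2}.
\end{proof}

\begin{theorem}\label{thm:nec}
Let $A\in\mathcal K_+$ with $1\le p=\dim\ker A<\infty$ and $\lambda=s(A)$. If a positive nonincreasing sequence $d$ is a diagonal of $A$, then $(\Sigma_p)$ holds.
\end{theorem}

\begin{proof}
Let $d_k=\langle Af_k,f_k\rangle$ for an orthonormal basis $(f_k)$; then $d\prec\lambda$ by (F2). Proposition~\ref{prop:a} can be applied $p$ times only if each vector removed has a component in what is left of the kernel, so the vectors must be chosen. Let $P=P_{\ker A}$. A vector in $\ker A$ that is orthogonal to all $Pf_k$ is orthogonal to all $f_k$, so the $Pf_k$ span the finite-dimensional space $\ker A$. Choose $k_1,\dots,k_p$ such that $Pf_{k_1},\dots,Pf_{k_p}$ is a basis of $\ker A$. For $0\le j\le p$ let $A_j$ be the compression of $A$ to $M_j=\{f_{k_1},\dots,f_{k_j}\}^\perp$,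 and $\lambda^{(j)}=s(A_j)$. By \eqref{eq:kernel}, $\ker A_j$ is the orthogonal complement of $Pf_{k_1},\dots,Pf_{k_j}$ in $\ker A$, and has dimension $p-j$. For $j<p$ the vector $f_{k_{j+1}}\in M_j$ is not orthogonal to $\ker A_j$, since otherwise $\ker A_{j+1}=\ker A_j$. As $A_{j+1}$ is the compression of $A_j$ to $M_j\ominus\mathbb Cf_{k_{j+1}}$, Proposition~\ref{prop:a} gives
\[
\lambda_i^{(j+1)}\le\lambda_i^{(j)},\qquad\sum_i\bigl(\lambda_i^{(j)}-\lambda_i^{(j+1)}\bigr)=d_{k_{j+1}},\qquad\prod_i\lambda_i^{(j+1)}/\lambda_i^{(j)}>0 .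
\]
Add the sums and multiply the products over $j=0,\dots,p-1$. With $\Delta_i=\lambda_i-\lambda_i^{(p)}\ge0$ we obtain $\sum_i\Delta_i=\sum_jd_{k_j}$ and $\prod_i\lambda_i^{(p)}/\lambda_i>0$, hence $\sum_i\Delta_i/\lambda_i<\infty$ by (F4). The tails $T_n=\sum_{i>n}\Delta_i$ form a nonincreasing null sequence with $\Phi_\lambda(T)=\sum_i\Delta_i/\lambda_i<\infty$.

Let $n\ge\max_jk_j$. The $n$ vectors $f_k$ with $k\le n+p$, $k\notin\{k_1,\dots,k_p\}$, are orthonormal in $M_p$. Ky Fan's inequality for $A_p$ gives
\[
\sum_{k\le n+p}d_k-\sum_jd_{k_j}\le\sum_{i\le n}\lambda_i^{(p)}=\sum_{i\le n}\lambda_i-\sum_jd_{k_j}+T_n ,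
\]
that is, $\xi^{(p)}_n\le T_n$. Since $T$ is nonnegative and nonincreasing, $\bar\xi^{(p)}_n\le T_n$ for these $n$, and Lemma~\ref{lem:cost}(ii) gives $(\Sigma_p)$.
\end{proof}

Finite dimension of the kernel was used to remove finitely many vectors, so that the product of the $p$ positive products is positive and $\max_jk_j$ is finite. Together with Lemmas~\ref{lem:zeros} and~\ref{lem:cost}(iii), Theorem~\ref{thm:nec} recovers the necessary condition of Loreaux and Weiss when $\dim\ker A<\infty$.

\section{Failure for every operator with finite-dimensional nonzero kernel}\label{sec:every}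

As in Section~\ref{sec:counter} we prescribe the excess and take differences. The difficulty is that the resulting $d$ must be nonincreasing for an arbitrary $\lambda$. It disappears if the excess is a function $h(\lambda_{n+1})$ of the eigenvalue such that $h(x)$ and $x-h(x)$ are both nondecreasing. We also need $h(x)/x\to0$ as $x\to0$, slowly enough that the series \eqref{eq:sigma2} diverges.

\begin{proof}[Proof of Theorem~\ref{thm:every}]
By Lemma~\ref{lem:zeros} and Theorem~\ref{thm:nec} it suffices to find, for $\lambda=s(A)$, a positive nonincreasing null sequence $d$ with $d\precsim_p\lambda$ for which $(\Sigma_p)$ fails; then $B$ is the diagonal operator whose entries are $d$ and $\dim\ker A-p$ zeros.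

\emph{The function $h$.} Let $u_n=1-\lambda_{n+1}/\lambda_n\in[0,1)$. Since $\prod_{n\le M}(1-u_n)=\lambda_{M+1}/\lambda_1\to0$, (F4) gives $\sum u_n=\infty$. Choose $1=n_1<n_2<\dots$ with $\sum_{n_j\le n<n_{j+1}}u_n\ge1$. Then $\lambda_{n_{j+1}}<\lambda_{n_j}$. Put $g(t)=\frac1{2j}$ for $\lambda_{n_{j+1}}/2\le t<\lambda_{n_j}/2$, and $g(t)=\frac12$ for $t\ge\lambda_1/2$. Then $g$ is nondecreasing on $(0,\infty)$, $0<g\le\frac12$, $g(t)\to0$ as $t\to0$, and $g(\lambda_{n+1}/2)\ge\frac1{2j}$ for $n_j\le n<n_{j+1}$, because $\lambda_{n+1}\ge\lambda_{n_{j+1}}$. Let $h(x)=\int_0^xg(t)\,dt$. Both $h(x)$ and $x-h(x)=\int_0^x(1-g(t))\,dt$ are nondecreasing, and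
\[
\tfrac x2\,g(\tfrac x2)\le\int_{x/2}^xg(t)\,dt\le h(x)\le xg(x)\le\tfrac x2 .
\]

\emph{The sequence $d$.} The first terms must create the shift by $p$, and we take them equal. Fix $N$ with $\sum_{k\le N}(\lambda_k-\lambda_{N+1})\ge p\lambda_{N+1}$; this is possible because the left side is at least $\lambda_1-\lambda_{N+1}\to\lambda_1$ and the right side tends to $0$. Define
\begin{gather*}
d_1=\dots=d_{N+p}=c:=\frac{\sum_{k\le N}\lambda_k+h(\lambda_{N+1})}{N+p},\\
d_{n+p+1}=\lambda_{n+1}-h(\lambda_{n+1})+h(\lambda_{n+2})\qquad(n\ge N).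
\end{gather*}
For $n\ge N$ we have $\lambda_{n+1}/2\le d_{n+p+1}\le\lambda_{n+1}$, so $d$ is positive and null. The terms $d_{n+p+1}$ are nonincreasing in $n$ because $x-h(x)$ and $h(x)$ are nondecreasing, and $d_{N+p+1}\le\lambda_{N+1}\le c$ by the choice of $N$. So $d$ is nonincreasing. Telescoping gives
\begin{equation}\label{eq:tele2}
\sum_{k\le n+p}d_k=\sum_{k\le n}\lambda_k+h(\lambda_{n+1})\qquad(n\ge N).
\end{equation}

\emph{Approximate $p$-majorization holds.} The right side of \eqref{eq:tele2} is at most $\sum_{k\le n+1}\lambda_k\le\sum_{k\le n+p}\lambda_k$, as $p\ge1$. This gives $\sum_{k\le r}d_k\le\sum_{k\le r}\lambda_k$ for $r\ge N+p$. For $r=N+p$ it says that $c$ is at most the average of $\lambda_1,\dots,\lambda_{N+p}$; the averages $\frac1r\sum_{k\le r}\lambda_k$ are nonincreasing in $r$, so $rc\le\sum_{k\le r}\lambda_k$ for $r\le N+p$. The totals agree, finite or not, since $h(\lambda_{n+1})\to0$. Thus $d\prec\lambda$, and $\xi_n^{(p)}/\lambda_{n+1}=h(\lambda_{n+1})/\lambda_{n+1}\le g(\lambda_{n+1})\to0$ gives $d\precsim_p\lambda$.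

\emph{Condition $(\Sigma_p)$ fails.} For $n\ge N$ the excess $h(\lambda_{n+1})$ is positive and nonincreasing, so it equals $\bar\xi_n^{(p)}$, and
\[
\sum_{n\ge N}h(\lambda_{n+1})\Bigl(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Bigr)=\sum_{n\ge N}\frac{h(\lambda_{n+1})}{\lambda_{n+1}}\,u_n\ge\frac12\sum_{n\ge N}g\Bigl(\frac{\lambda_{n+1}}2\Bigr)u_n\ge\sum_{j:\,n_j\ge N}\frac1{4j}=\infty .
\]
By \eqref{eq:sigma2}, $(\Sigma_p)$ fails.
\end{proof}

\section{Compressions with prescribed eigenvalues}\label{sec:converse}

For sufficiency we need the converse of Proposition~\ref{prop:a}. Identity \eqref{eq:cramer} shows how to find $f$: the squared coordinates of $f$ are the residues of the right side. For example, let $\lambda_1=2$, $\lambda_2=1$, $\mu_1=\frac32$, $\mu_2=\frac12$. Then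
\[
\frac{(z-\frac32)(z-\frac12)}{z(z-2)(z-1)}=\frac{3/8}{z}+\frac{3/8}{z-2}+\frac{1/4}{z-1},
\]
the residues are positive with sum $1$, and by \eqref{eq:cramer} the unit vector $f=\sqrt{3/8}\,v_0+\sqrt{3/8}\,v_1+\frac12v_2$ yields a compression with eigenvalues $\frac32,\frac12$. In infinite rank there are two difficulties: the poles accumulate at $0$, where $f$ must keep positive weight, and repeated values among the $\lambda_i,\mu_i$ cancel in the quotient, so multiplicities must be counted separately.

\begin{proposition}\label{prop:b}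
Let $A\in\mathcal K_+$ have infinite rank and $\ker A\ne0$, and let $\lambda=s(A)$. Suppose $\lambda_{i+1}\le\mu_i\le\lambda_i$ for all $i$ and $\sum_i(\lambda_i-\mu_i)/\lambda_i<\infty$. Then there is a unit vector $f$, not orthogonal to $\ker A$, with $\langle Af,f\rangle=\sum_i(\lambda_i-\mu_i)$, such that the positive eigenvalues of the compression of $A$ to $f^\perp$, with multiplicity, are exactly $(\mu_i)$.
\end{proposition}

\begin{proof}
Put $\delta_i=\lambda_i-\mu_i\ge0$; then $\sum\delta_i\le\sum(\lambda_i-\lambda_{i+1})=\lambda_1$. Let $K=\{0\}\cup\{\lambda_i:i\ge1\}$, a countable compact set whose positive points are isolated, and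
\[
G_N(z)=\frac1z\prod_{i\le N}\frac{z-\mu_i}{z-\lambda_i},\qquad G(z)=\frac1z\prod_{i\ge1}\frac{z-\mu_i}{z-\lambda_i}=\frac1z\prod_{i\ge1}\Bigl(1+\frac{\delta_i}{z-\lambda_i}\Bigr).
\]
Fix $\eta>0$. For $|z|>\eta$ and $\lambda_i<\eta/2$ we have $|\delta_i/(z-\lambda_i)|\le2\delta_i/\eta$, so the product over these $i$ converges uniformly on $|z|>\eta$ to an analytic function, which has no zeros there because its factors vanish only at points $\mu_i<\eta/2$. Finitely many factors remain. Hence $G$ is meromorphic on $\mathbb C\setminus\{0\}$, $G_N\to G$ pointwise on $\mathbb C\setminus K$, and the order of $G$ at $t>0$ (positive for a zero, negative for a pole) is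
\begin{equation}\label{eq:ord}
\operatorname{ord}_tG=\#\{i:\mu_i=t\}-\#\{i:\lambda_i=t\}.
\end{equation}

\emph{Step 1: finite products.} We claim that there are $w_0,\dots,w_N\ge0$ with sum $1$ such that
\[
G_N(z)=\frac{w_0}z+\sum_{j=1}^N\frac{w_j}{z-\lambda_j},\qquad w_0=\prod_{i\le N}\frac{\mu_i}{\lambda_i}.
\]
If $\lambda_1>\mu_1>\lambda_2>\dots>\lambda_N>\mu_N>0$, this is the partial fraction expansion. The residue at $0$ is $\prod\mu_i/\lambda_i$. The residue at $\lambda_j$ is
\[
\frac{\prod_{i\le N}(\lambda_j-\mu_i)}{\lambda_j\prod_{i\le N,\,i\ne j}(\lambda_j-\lambda_i)}>0,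
\]
since in both numerator and denominator the negative factors are those with $i<j$. The residues add up to $\lim_{z\to\infty}zG_N(z)=1$. In general, add $(2N-k)\tau$ to the $k$th term of the chain $\lambda_1\ge\mu_1\ge\dots\ge\lambda_N\ge\mu_N>0$ to make it strict. The weight vectors lie in a compact simplex, so they converge along some sequence $\tau\to0$, and both identities pass to the limit. This proves the claim.

Let $\nu_N$ be the probability measure on $K$ that puts mass $w_0$ at $0$ and mass $w_j$ at $\lambda_j$ (masses at equal points are added). Then $\int(z-s)^{-1}d\nu_N(s)=G_N(z)$ and $\nu_N(\{0\})=\prod_{i\le N}\mu_i/\lambda_i$. Comparing the expansions $z\int(z-s)^{-1}d\nu_N(s)=1+z^{-1}\int s\,d\nu_N(s)+O(z^{-2})$ and $zG_N(z)=1+z^{-1}\sum_{i\le N}\delta_i+O(z^{-2})$ at infinity gives $\int s\,d\nu_N(s)=\sum_{i\le N}\delta_i$.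

\emph{Step 2: the vector $f$.} Since $K$ is a compact metric space, there are a probability measure $\nu$ on $K$ and a subsequence along which $\int\phi\,d\nu_N\to\int\phi\,d\nu$ for all continuous $\phi$. Taking $\phi(s)=(z-s)^{-1}$ and $\phi(s)=s$,
\[
\int\frac{d\nu(s)}{z-s}=G(z)\quad(z\notin K),\qquad\int s\,d\nu(s)=\sum_i\delta_i .
\]
For $\eta>0$ the indicator function of $K\cap[0,\eta)$ is continuous on $K$, so $\nu(K\cap[0,\eta))\ge\lim_N\nu_N(\{0\})=\prod_i\mu_i/\lambda_i$. Letting $\eta\to0$ gives $\nu(\{0\})\ge\prod_i\mu_i/\lambda_i$, which is positive by (F4). This is the only use of the summability hypothesis. Every $s\in K$ is an eigenvalue of $A$, including $0$. Choose a unit vector $x_s\in\ker(A-s)$ and put $f=\sum_{s\in K}\sqrt{\nu(\{s\})}\,x_s$. The $x_s$ are orthonormal, so $\|f\|=1$, $\langle Af,f\rangle=\int s\,d\nu(s)=\sum\delta_i$, and $\langle f,x_0\rangle>0$.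

\emph{Step 3: multiplicities.} Let $C$ be the compression to $f^\perp$, fix $t>0$, and let $r=\dim\ker(A-t)=\#\{i:\lambda_i=t\}$. We show $\dim\ker(C-t)=r+\operatorname{ord}_tG$; by \eqref{eq:ord} this equals $\#\{i:\mu_i=t\}$, which finishes the proof. A vector $g\perp f$ satisfies $Cg=tg$ if and only if $(A-t)g=cf$ for some scalar $c$.

Suppose $\nu(\{t\})>0$. Then $c\langle f,x_t\rangle=\langle g,(A-t)x_t\rangle=0$ forces $c=0$, so $\ker(C-t)=\ker(A-t)\cap f^\perp$ has dimension $r-1$. As $t$ is isolated in $K$, $G(z)-\nu(\{t\})/(z-t)$ is analytic near $t$, so $\operatorname{ord}_tG=-1$.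

Suppose $\nu(\{t\})=0$, which includes the case $t\notin K$. Then $f\perp\ker(A-t)$, and $\nu$ is carried by points at distance at least some $\rho>0$ from $t$. So $G$ is analytic at $t$ with $G'(t)=-\int(t-s)^{-2}d\nu(s)<0$, and $\operatorname{ord}_tG$ is $0$ if $G(t)\ne0$ and $1$ if $G(t)=0$. The vector $g_0=\sum_{s\ne t}\sqrt{\nu(\{s\})}\,(s-t)^{-1}x_s$ satisfies $(A-t)g_0=f$ and $\langle g_0,f\rangle=-G(t)$. The solutions of $(A-t)g=cf$ are $g=cg_0+y$ with $y\in\ker(A-t)$, and $\langle g,f\rangle=-cG(t)$. If $G(t)\ne0$, then $g\perp f$ means $c=0$ and the dimension is $r$. If $G(t)=0$, then $c$ is free and the dimension is $r+1$, because $g_0\notin\ker(A-t)$.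
\end{proof}

\section{The condition $(\Sigma_p)$ is sufficient}\label{sec:suff}

Let $\dim\ker A=p\ge1$. The plan is to find a unit vector $f$ with $\langle Af,f\rangle=d_1$ whose removal lowers the kernel dimension by one, and to apply induction to the compression and to $d'=(d_2,d_3,\dots)$. Proposition~\ref{prop:b} turns this into a problem on sequences. Describe the new eigenvalues by $\mu_i=\lambda_i-(T_{i-1}-T_i)$ with $T_0=d_1$ and $T_n\to0$. Then $\sum_{i\le n}\mu_i=\sum_{i\le n}\lambda_i-d_1+T_n$, so for $q\ge1$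
\begin{equation}\label{eq:newexcess}
\sum_{k\le n+q-1}d'_k-\sum_{i\le n}\mu_i=\xi_n^{(q)}-T_n .
\end{equation}
Hence we want $T_n\ge\xi_n^{(1)}$ for all $n$, to get $d'\prec\mu$, and $T_n\ge\xi_n^{(p)}$ for large $n$, to get $(\Sigma_{p-1})$. Proposition~\ref{prop:b} requires $\Phi_\lambda(T)<\infty$ and the interlacing condition $0\le T_{i-1}-T_i\le\lambda_i-\lambda_{i+1}$. The envelope $\bar\xi^{(p)}$ has finite cost but may fall faster than interlacing allows; where $\lambda_i=\lambda_{i+1}$, the sequence $T$ cannot fall at all. A delayed fall is divided by a smaller $\lambda_i$ and costs more. The next lemma shows that eventually it costs at most twice as much.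

\begin{lemma}\label{lem:slope}
Let $\lambda$ be a positive nonincreasing null sequence and $(R_n)_{n\ge0}$ a nonincreasing null sequence with $R_n<\lambda_{n+1}$ for all $n$ and $\Phi_\lambda(R)<\infty$. Then there is a null sequence $(T_n)_{n\ge0}$ with $T_0=R_0$, $T_n\ge R_n$ for all $n$, $0\le T_{i-1}-T_i\le\lambda_i-\lambda_{i+1}$ for all $i\ge1$, and $\Phi_\lambda(T)<\infty$.
\end{lemma}

\begin{proof}
Let $T$ fall as fast as the constraints permit:
\[
T_0=R_0,\qquad T_n=\max\bigl(R_n,\ T_{n-1}-(\lambda_n-\lambda_{n+1})\bigr)\quad(n\ge1).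
\]
Then $T_n\ge R_n\ge0$ and $T_{n-1}-T_n\le\lambda_n-\lambda_{n+1}$. Both arguments of the maximum are at most $T_{n-1}$, since $R_n\le R_{n-1}\le T_{n-1}$; so $T$ is nonincreasing. By induction $T_n<\lambda_{n+1}$: if $T_{n-1}<\lambda_n$, both arguments are less than $\lambda_{n+1}$. Hence $T_n\to0$.

Let $Z=\{n:T_n=R_n\}\ni0$. If $a\in Z$ and $a+1,\dots,n\notin Z$, the recursion takes its second argument at each step and
\begin{equation}\label{eq:free}
T_n=R_a-\lambda_{a+1}+\lambda_{n+1}.
\end{equation}
If $Z$ had a last element $a$, then $T_n\to R_a-\lambda_{a+1}<0$, which is impossible. So $Z$ is infinite. By Lemma~\ref{lem:cost}(iii) there is $n_0$ with $R_n\le\lambda_{n+1}/2$ for $n\ge n_0$. Let $a<b$ be consecutive elements of $Z$ with $a\ge n_0$. By \eqref{eq:free} with $n=b-1$ and $T_{b-1}\ge0$, we get $\lambda_b\ge\lambda_{a+1}-R_a\ge\lambda_{a+1}/2$: the eigenvalues lose at most half their size during the delay. Therefore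
\[
\sum_{i=a+1}^b\frac{T_{i-1}-T_i}{\lambda_i}\le\frac{T_a-T_b}{\lambda_b}=\frac{R_a-R_b}{\lambda_b}\le\frac{2(R_a-R_b)}{\lambda_{a+1}}\le2\sum_{i=a+1}^b\frac{R_{i-1}-R_i}{\lambda_i}.
\]
Summing over all such pairs $a<b$ gives $\Phi_\lambda(T)<\infty$.
\end{proof}

The strict inequality $R_n<\lambda_{n+1}$ cannot be relaxed. If $T_a\ge\lambda_{a+1}$ for some $a$, then $T_a=\sum_{i>a}(T_{i-1}-T_i)\le\sum_{i>a}(\lambda_i-\lambda_{i+1})=\lambda_{a+1}$ forces equality in each term, and the cost $\sum_{i>a}(1-\lambda_{i+1}/\lambda_i)$ is infinite by (F4). This is why the proof below first removes the indices at which majorization is an equality.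

\begin{proposition}\label{prop:suff}
Let $A\in\mathcal K_+$ with $p=\dim\ker A<\infty$ and $\lambda=s(A)$. Let $d$ be a positive nonincreasing null sequence with $d\prec\lambda$ that satisfies $(\Sigma_p)$. Then $d$ is a diagonal of $A$.
\end{proposition}

\begin{proof}
We use induction on $p$. The case $p=0$ is Theorem~\ref{thm:KW}. Let $p\ge1$, and put $S_n=\sum_{k\le n}(\lambda_k-d_k)\ge0$. By Lemma~\ref{lem:cost}(iii), $\bar\xi_n^{(p)}/\lambda_{n+1}\to0$.

\emph{Step 1: reduction to $S_n>0$ for all $n\ge1$.} For large $n$,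
\[
\sum_{k\le n+1}d_k\le\sum_{k\le n+p}d_k\le\sum_{k\le n}\lambda_k+\tfrac12\lambda_{n+1}<\sum_{k\le n+1}\lambda_k,
\]
so $S_{n+1}>0$. Suppose $S_N=0$ for some $N\ge1$ and take the largest such $N$. Write $A=A_1\oplus A_2$, where $A_1$ acts on the span of orthonormal eigenvectors for $\lambda_1,\dots,\lambda_N$. By (F3), $A_1$ has the diagonal $(d_1,\dots,d_N)$. It remains to show that $A_2$, which has $s(A_2)=(\lambda_{N+k})_k$ and kernel dimension $p$, has the diagonal $(d_{N+k})_k$. As $S_N=0$, the quantities $S_n$ and $\xi_n^{(p)}$ for the shifted pair are $S_{N+n}$ and $\xi^{(p)}_{N+n}$, and the totals still agree. So majorization holds, with $S_{N+n}>0$ for $n\ge1$, and the series in $(\Sigma_p)$ is a tail of the old one. We may therefore assume $S_n>0$ for all $n\ge1$.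

\emph{Step 2: the lower bound $R$.} For all $n\ge0$, with $S_0=0$,
\[
\xi^{(1)}_n=d_{n+1}-S_n\le d_1,\qquad \xi^{(1)}_n=\lambda_{n+1}-S_{n+1}<\lambda_{n+1},\qquad \xi_n^{(1)}\le\xi_n^{(p)},
\]
and $\xi_0^{(1)}=d_1$. The bounds $d_1$ and $\lambda_{n+1}$ need not hold for $\xi_n^{(p)}$ when $n$ is small, so we switch to $\xi_n^{(p)}$ only later. Choose $N_0\ge1$ with $\xi_n^{(p)}\le\min(d_1,\lambda_{n+1}/2)$ for $n\ge N_0$, and let
\[
r_n=(\xi_n^{(1)})_+\ \ (0\le n<N_0),\qquad r_n=(\xi_n^{(p)})_+\ \ (n\ge N_0),\qquad R_n=\sup_{l\ge n}r_l .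
\]
Then $0\le r_l\le d_1=r_0$, $r_l<\lambda_{l+1}$, and $r_l\to0$. So $R$ is a nonincreasing null sequence with $R_0=d_1$. The supremum defining $R_n$ is $0$ or is attained at some $l\ge n$, where $r_l<\lambda_{l+1}\le\lambda_{n+1}$; hence $R_n<\lambda_{n+1}$. For $n\ge N_0$ we have $R_n=\bar\xi_n^{(p)}$, so $\Phi_\lambda(R)<\infty$ by $(\Sigma_p)$. Let $T$ be given by Lemma~\ref{lem:slope}. Then $T_0=d_1$, $T_n\ge\xi_n^{(1)}$ for all $n$, and $T_n\ge\xi_n^{(p)}$ for $n\ge N_0$.

\emph{Step 3: removing one vector.} Let $\mu_i=\lambda_i-(T_{i-1}-T_i)\in[\lambda_{i+1},\lambda_i]$. Then $\sum(\lambda_i-\mu_i)=d_1$ and $\sum(\lambda_i-\mu_i)/\lambda_i=\Phi_\lambda(T)<\infty$. Proposition~\ref{prop:b} gives a unit vector $f$, not orthogonal to $\ker A$, with $\langle Af,f\rangle=d_1$, such that the compression $C$ to $f^\perp$ has $s(C)=\mu$. By \eqref{eq:kernel}, $\dim\ker C=p-1$. Let $d'=(d_2,d_3,\dots)$. By \eqref{eq:newexcess} with $q=1$, the partial sums of $d'$ are at most those of $\mu$, and $\sum\mu_i=\sum\lambda_i-d_1=\sum d'_k$,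 where both sides are infinite if $A$ is not trace class. So $d'\prec\mu$. By \eqref{eq:newexcess} with $q=p$, the excess of order $p-1$ for the pair $(d',\mu)$ is $\xi_n^{(p)}-T_n\le0$ for $n\ge N_0$, so $(\Sigma_{p-1})$ holds for this pair. By induction, $f^\perp$ has an orthonormal basis in which $C$ has diagonal $d'$. Together with $f$ it is an orthonormal basis in which $A$ has diagonal $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Let $B\in E(\mathcal U(A))$. Then $s(B)\prec s(A)$ by (F2). By Lemma~\ref{lem:zeros}, $\dim\ker B\le\dim\ker A$ and $d=s(B)$ is a diagonal of an operator $A'$ with $s(A')=\lambda$ and $\dim\ker A'=p$. Condition $(\Sigma_p)$ follows from Theorem~\ref{thm:nec} if $p\ge1$, and $(\Sigma_0)$ always holds. Conversely, under the three conditions $d$ is a diagonal of $A'$ by Proposition~\ref{prop:suff}, and $B\in E(\mathcal U(A))$ by Lemma~\ref{lem:zeros}.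
\end{proof}

\begin{remark}
The counterexample sits in a family in which the boundary is explicit. Let $A$ be as in Theorem~\ref{thm:counter}, let $\varepsilon_0=\frac34$, $\varepsilon_1=\frac12\ge\varepsilon_2\ge\dots>0$ with $\varepsilon_n\to0$, and define $d$ by \eqref{eq:tele}. Then $d_1=\frac38$, $d_2=\frac14$ and $d_{n+2}=2^{-n-1}c_n$ with $c_n=1-\varepsilon_n+\frac12\varepsilon_{n+1}\in[\frac12,1)$ for $n\ge1$, so $d$ is positive and decreasing, and $d\precsim_1\lambda$ by \eqref{eq:tele}. By Theorem~\ref{thm:char} and Corollary~\ref{cor:geom}, $d$ is a diagonal of $A$ if and only if $\sum\varepsilon_n<\infty$.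
\end{remark}

\begin{thebibliography}{9}

\bibitem{KW}
V.~Kaftal and G.~Weiss,
\emph{An infinite dimensional Schur--Horn theorem and majorization theory},
J. Funct. Anal. \textbf{259} (2010), 3115--3162.

\bibitem{LW}
Jireh Loreaux and Gary Weiss,
\emph{On diagonals of operators: selfadjoint, normal and other classes},
arXiv:1905.09987 (2019).

\end{thebibliography}
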